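\title{Abelian $p$-groups of infinite algebraic entropy without non-singular strings}

\begin{abstract}
For every prime $p$ we construct, in ZFC, a separable abelian $p$-group $G$ of cardinality $\mathfrak c=2^{\aleph_0}$ that has an endomorphism of infinite algebraic entropy, while no endomorphism of $G$ has a non-singular string. In dynamical terms, infinite forward orbits occur in $G$ but infinite two-sided orbits do not. The socle of $G$ is chosen by transfinite recursion so that every endomorphism acts on it as a polynomial in one fixed operator plus a map with finite image. We also show that there are $2^{\mathfrak c}$ such groups, that a $p$-group whose endomorphisms have no non-singular strings has cardinality at most $\mathfrak c$, and that no countable example exists.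
\end{abstract}

\section{Introduction}\label{sec:intro}

All groups in this paper are abelian. We write $\mathbb N=\{0,1,2,\dots\}$, $\mathbb N_+=\mathbb N\setminus\{0\}$ and $\mathfrak c=2^{\aleph_0}$.

Let $\phi$ be an endomorphism of a group $G$. A \emph{string} of $\phi$ is a sequence $(x_n)_{n\in\mathbb N}$ of pairwise distinct elements of $G$ with $\phi(x_n)=x_{n-1}$ for all $n\in\mathbb N_+$. It is \emph{singular} if $\phi^j(x_0)=\phi^k(x_0)$ for some $j\ne k$ in $\mathbb N$, and \emph{non-singular} otherwise. The \emph{non-singular string number} $\operatorname{ns}(\phi)$ is the supremum of the sizes of families of pairwise disjoint non-singular strings of $\phi$, and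
\[
\operatorname{ns}(G)=\sup\{\operatorname{ns}(\phi):\phi\in\operatorname{End}(G)\}.
\]
It is known that $\operatorname{ns}(\phi)\in\{0,\infty\}$ for every $\phi$. We shall not use this; all that matters below is that $\operatorname{ns}(G)=0$ means that no endomorphism of $G$ has a non-singular string.

For a finite subgroup $F$ of $G$ and $n\in\mathbb N_+$ let $T_n(\phi,F)=F+\phi(F)+\dots+\phi^{n-1}(F)$ and
\[
H(\phi,F)=\lim_{n\to\infty}\frac{\log|T_n(\phi,F)|}{n}.
\]
The \emph{algebraic entropy} $\operatorname{ent}(\phi)$ is the supremum of $H(\phi,F)$ over all finite subgroups $F$ of $G$, and $\operatorname{ent}(G)=\sup\{\operatorname{ent}(\phi):\phi\in\operatorname{End}(G)\}$.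

For a torsion group both invariants detect infinite orbits. The entropy of $\phi$ is positive exactly when some element has an infinite forward orbit $x,\phi(x),\phi^2(x),\dots$ (Lemma~\ref{lem:ent}). A non-singular string is the left half of a two-sided orbit
\[
\cdots\longmapsto x_2\longmapsto x_1\longmapsto x_0\longmapsto\phi(x_0)\longmapsto\phi^2(x_0)\longmapsto\cdots
\]
whose right half is infinite. This is the reason for the known fact that $\operatorname{ent}(G)=0$ implies $\operatorname{ns}(G)=0$ for torsion $G$. Since $\operatorname{ent}(G)$ takes only the values $0$ and $\infty$ (Corollary~\ref{cor:ent-ns}), the converse implication for $p$-groups is the subject of the following question, posed in \cite{GV}.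

\medskip
\noindent\textbf{Question.} \emph{Let $p$ be a prime. Is there a $p$-group $G$ with $\operatorname{ns}(G)=0$ and $\operatorname{ent}(G)=\infty$?}
\medskip

For a single endomorphism the two invariants are easy to separate. Let $V$ be an $\mathbb F_p$-vector space with basis $e_0,e_1,\dots$ and let $\beta(e_i)=e_{i+1}$. Then $T_n(\beta,\mathbb F_pe_0)$ has order $p^n$, so $\operatorname{ent}(\beta)\ge\log p$. A string of $\beta$ would have $x_0,x_1\in\bigcap_n\beta^nV=0$, so there is none. The group $V$, however, is no example: index the basis by $\mathbb Z$, and the two-sided shift has the non-singular string $e_0,e_{-1},e_{-2},\dots$. This suggests a negative answer. If some endomorphism of a $p$-group has an infinite orbit, then it has one consisting of linearly independent elements of order $p$ (see the remark after Lemma~\ref{lem:tau}), and one expects to be able to rearrange these elements into a two-sided orbit of another endomorphism. For countable groups the conclusion suggested by this heuristic is correct. In general it is not, because a rearrangement of elements of order $p$ need not extend to an endomorphism of the group.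

A $p$-group $G$ is \emph{separable} if $\bigcap_m p^mG=0$. The other group-theoretic terms in Theorem~\ref{thm:sharp} are recalled in Section~\ref{sec:structure}. No set-theoretic hypothesis beyond ZFC is used.

\begin{theorem}\label{thm:main}
For every prime $p$ there is a separable $p$-group $G$ of cardinality $\mathfrak c$ such that no endomorphism of $G$ has a non-singular string (so $\operatorname{ns}(G)=0$), while some single $\xi\in\operatorname{End}(G)$ has $\operatorname{ent}(\xi)=\infty$.
\end{theorem}

\begin{theorem}\label{thm:sharp}
Let $p$ be a prime.
\begin{enumerate}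
\item[(A)] There are $2^{\mathfrak c}$ pairwise non-isomorphic separable $p$-groups $G$ of cardinality $\mathfrak c$ with $\operatorname{ns}(G)=0$ and $\operatorname{ent}(G)=\infty$, the latter attained by a single endomorphism.
\item[(B)] If $G$ is a $p$-group with $\operatorname{ns}(G)=0$, then $G\cong\mathbb Z(p^\infty)^k\oplus R$ with $k<\infty$ and $R$ reduced; $G$ has no direct summand that is an infinite direct sum of non-zero cyclic groups; the Ulm--Kaplansky invariants of $R$ of finite index are finite; and $|G|\le\mathfrak c$. So the cardinality $\mathfrak c$ and the number $2^{\mathfrak c}$ in \textup{(A)} are the largest possible.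
\item[(C)] For a countable $p$-group $G$ the following are equivalent: $\operatorname{ns}(G)=0$; $\operatorname{ent}(G)=0$; $G\cong\mathbb Z(p^\infty)^k\oplus(\text{finite})$ with $k<\infty$. So no countable group separates $\operatorname{ns}=0$ from $\operatorname{ent}=0$.
\end{enumerate}
\end{theorem}

Section~\ref{sec:model} works out a model case and derives from it the plan of the construction, which is carried out in Sections~\ref{sec:socle}--\ref{sec:dynamics}. Part (A) of Theorem~\ref{thm:sharp} is proved in Section~\ref{sec:many}, parts (B) and (C) in Section~\ref{sec:structure}.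

\medskip
\noindent\textbf{Conventions.} The prime $p$ is fixed. $\mathbb Z(p^n)$ is the cyclic group of order $p^n$, and $\mathbb Z(p^\infty)$ is the $p$-primary part of $\mathbb Q/\mathbb Z$. For a $p$-group $G$ we put $G[p^i]=\{x\in G:p^ix=0\}$; the \emph{socle} $G[p]$ is an $\mathbb F_p$-vector space. A subgroup $H$ of $G$ is \emph{pure} if $H\cap p^mG=p^mH$ for all $m$. A finitely generated torsion group is finite.

\section{Finite orbits, backward orbits and shifts}\label{sec:orbits}

Let $G$ be a torsion group and $\phi\in\operatorname{End}(G)$. Let $\tau(\phi)$, or $\tau$ when $\phi$ is fixed, be the set of $x\in G$ whose orbit $\{\phi^n(x):n\in\mathbb N\}$ is finite. A \emph{backward orbit} of $\phi$ is any sequence $(x_n)_{n\in\mathbb N}$ with $\phi(x_n)=x_{n-1}$ for $n\ge1$; repetitions are allowed. Backward orbits are more convenient than strings, because an endomorphism commuting with $\phi$ maps backward orbits to backward orbits.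

\begin{lemma}\label{lem:tau}
Let $G$ be a torsion group, $\phi\in\operatorname{End}(G)$ and $\tau=\tau(\phi)$.
\begin{enumerate}
\item[(a)] $x\in\tau$ if and only if $(\phi^l-\phi^j)x=0$ for some $0\le j<l$, if and only if $x$ lies in a finite $\phi$-invariant subgroup. Hence $\tau$ is a $\phi$-invariant subgroup.
\item[(b)] If $0\le j<l$ and $(\phi^l-\phi^j)x\in\tau$, then $x\in\tau$.
\item[(c)] If $pu=0$ and $h(\phi)u\in\tau$ for some $0\ne h\in\mathbb F_p[T]$, then $u\in\tau$.
\item[(d)] If $G$ is a $p$-group and $G[p]\subseteq\tau$, then $G=\tau$.
\item[(e)] $\phi$ has a non-singular string if and only if it has a backward orbit $(x_n)$ with $x_0\notin\tau$.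
\end{enumerate}
\end{lemma}

\begin{proof}
(a) An orbit is finite exactly when it has a repetition $\phi^l(x)=\phi^j(x)$. A finite orbit generates a finite subgroup, which is invariant; conversely, an orbit inside a finite subgroup is finite. The sum of two finite invariant subgroups is finite and invariant, so $\tau$ is a subgroup.

(b) Let $z=(\phi^l-\phi^j)x$ lie in the finite invariant subgroup $H$. The subgroup $H+\sum_{i<l}\mathbb Z\phi^i(x)$ is finite, contains $x$, and is invariant because $\phi(\phi^{l-1}x)=z+\phi^j(x)$.

(c) By (a), $g(\phi)u=0$ for $g=(T^l-T^j)h\neq0$ with suitable $j<l$. If $r=\deg g$, the $\mathbb F_p$-span of $u,\phi(u),\dots,\phi^{r-1}(u)$ is a finite invariant subgroup containing $u$.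

(d) We induct on the order of $x$. If $px\in\tau$, then $p(\phi^l-\phi^j)x=0$ for some $j<l$, so $(\phi^l-\phi^j)x\in G[p]\subseteq\tau$, and $x\in\tau$ by (b).

(e) By (a), a string is non-singular exactly when $x_0\notin\tau$. If $(x_n)$ is a backward orbit with $x_n=x_m$ and $n<m$, applying $\phi^m$ gives $\phi^{m-n}(x_0)=x_0$, so $x_0\in\tau$. Thus a backward orbit with $x_0\notin\tau$ has distinct terms and is a non-singular string.
\end{proof}

If $G$ is a $p$-group and $\tau\ne G$, then (d) gives $u\in G[p]\setminus\tau$, and (c) shows that $u,\phi(u),\phi^2(u),\dots$ are linearly independent over $\mathbb F_p$.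

\begin{lemma}\label{lem:ent}
Let $F$ be a finite subgroup of $G$ and $T_n=T_n(\phi,F)$. The limit $H(\phi,F)$ exists, and it is $0$ if and only if $\bigcup_nT_n$ is finite. If $G$ is torsion, then $\operatorname{ent}(\phi)=0$ if and only if $\tau(\phi)=G$.
\end{lemma}

\begin{proof}
Since $\phi(T_n)\subseteq T_{n+1}$ and $T_{n+2}=T_{n+1}+\phi(\phi^nF)$, the map $\phi$ induces a surjection $T_{n+1}/T_n\to T_{n+2}/T_{n+1}$. So the positive integers $|T_{n+1}/T_n|$ do not increase and are eventually equal to some $a\geq 1$. Then $H(\phi,F)=\log a$, and $a=1$ exactly when the chain $T_n$ stabilizes. If $\tau=G$, every finite $F$ lies in a finite invariant subgroup by Lemma~\ref{lem:tau}(a), so $H(\phi,F)=0$. If $x\notin\tau$, then for $F=\mathbb Zx$ the union $\bigcup_nT_n$ contains the infinite orbit of $x$, so $H(\phi,F)>0$.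
\end{proof}

\begin{corollary}\label{cor:ent-ns}
For every group $G$, $\operatorname{ent}(G)\in\{0,\infty\}$. If $G$ is torsion and $\operatorname{ent}(G)=0$, then $\operatorname{ns}(G)=0$.
\end{corollary}

\begin{proof}
From $T_n(\phi^k,T_k(\phi,F))=T_{nk}(\phi,F)$ we get $H(\phi^k,T_k(\phi,F))=kH(\phi,F)$ for all $k\in\mathbb N_+$, which gives the first claim. The second follows from Lemmas~\ref{lem:ent} and~\ref{lem:tau}(e).
\end{proof}

The next proposition lists direct summands that a group with $\operatorname{ns}(G)=0$ cannot have. It is the basis of Theorem~\ref{thm:sharp}(B), and it shows what the construction has to avoid.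

\begin{proposition}\label{prop:shifts}
Let $G$ be a $p$-group with a direct summand $A$ that is either an infinite direct sum of non-zero cyclic groups or an infinite direct sum of copies of $\mathbb Z(p^\infty)$. Then $\operatorname{ns}(G)\neq0$.
\end{proposition}

\begin{proof}
An endomorphism of a direct summand extends by $0$ to $G$, and its non-singular strings remain non-singular strings. If $\phi$ is an automorphism and $x\notin\tau(\phi)$, then $(\phi^{-n}(x))_n$ is a non-singular string by Lemma~\ref{lem:tau}(e). So it suffices to find a direct summand of $A$ with an automorphism that has an infinite forward orbit. In an infinite direct sum of non-zero cyclic $p$-groups, either some order $p^n$ occurs infinitely often or the orders are unbounded. Hence $A$ has a direct summand of one of the following two types.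

\emph{Type 1: $\bigoplus_{i\in\mathbb Z}\mathbb Z(p^n)$ with $1\le n\le\infty$.} The shift that moves coordinate $i$ to coordinate $i+1$ is an automorphism, and a non-zero element supported in coordinate $0$ has an infinite orbit.

\emph{Type 2: $\bigoplus_{i\ge1}\langle e_i\rangle$ with $e_i$ of order $p^{n_i}$ and $n_1<n_2<\cdots$.} The elements $\varepsilon_i=p^{n_i-1}e_i$ form a basis of the socle. Put $e_i^+=p^{n_{i+1}-n_i}e_{i+1}$; it has the same order as $e_i$, and $p^{n_i-1}e_i^+=\varepsilon_{i+1}$. The endomorphism $e_i\mapsto e_i+e_i^+$ moves socle elements to the right, but inverting it on $\varepsilon_1$ would require the infinite sum $\varepsilon_1-\varepsilon_2+\varepsilon_3-\cdots$. We therefore make the odd and the even steps separately. Let $a$ fix $e_i$ for even $i$ and send $e_i\mapsto e_i+e_i^+$ for odd $i$; let $b$ fix $e_i$ for odd $i$ and send $e_i\mapsto e_i+e_i^+$ for even $i$. Both are automorphisms: in each case $e_i^+$ is fixed whenever $e_i$ is moved, so the inverse is obtained by replacing $e_i^+$ with $-e_i^+$. On the socle, $a\varepsilon_i=\varepsilon_i+\varepsilon_{i+1}$ for odd $i$ and $b\varepsilon_i=\varepsilon_i+\varepsilon_{i+1}$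 for even $i$. Let $\phi=ab$. Then $\phi(\varepsilon_1)=\varepsilon_1+\varepsilon_2$. If $2m$ is the largest index in the support of a socle element $v$, with coefficient $c\neq 0$, then $bv$ has largest index $2m+1$ and $abv$ has largest index $2m+2$, both with coefficient $c$. So $\phi^m(\varepsilon_1)$ has largest index $2m$ for $m\ge1$, and the orbit of $\varepsilon_1$ is infinite.
\end{proof}

\section{A model case and the plan of the construction}\label{sec:model}

The one-sided shift of the introduction is multiplication by $X$ on $V=\mathbb F_p[X]$. We would like a group in which this shift is an endomorphism and the two-sided shift is not. Together with $X$, all polynomials in $X$ will be endomorphisms. Maps with finite image cannot be excluded either: if $\langle e\rangle$ is a cyclic direct summand of $G$ of order $p^n$ and $p^ng=0$, then the projection onto $\langle e\rangle$ followed by $e\mapsto g$ is an endomorphism of $G$. The following computation shows that these unavoidable maps do no harm.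

\begin{example}\label{ex:model}
Let $V=\mathbb F_p[X]$, let $f\in\mathbb F_p[X]$, let $s:V\to V$ be $\mathbb F_p$-linear with finite image $E$, and let $\phi=f+s$. Then $\phi$ has no non-singular string.

If $f$ is constant, then $\mathbb F_pv+E$ is finite and $\phi$-invariant for each $v$, so all orbits are finite. Let $\deg f=d\ge1$, and choose $D\ge0$ with $\deg e\le D$ for all $e\in E$. If $\deg v\ge D$, then $\deg(fv)=\deg v+d>D$, so $\deg\phi(v)=\deg v+d$. Let $(v_n)$ be a backward orbit. If $\deg v_n\ge D$, then $\deg v_0=\deg v_n+nd\ge n$. Hence $\deg v_n<D$ for all large $n$. There are only finitely many polynomials of degree less than $D$, so the $v_n$ are not pairwise distinct.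

Non-zero backward orbits can occur. Take $f=X$, and let $s(X)=1-X^2$ and $s(X^i)=0$ for $i\ne1$. Then $\phi$ interchanges $1$ and $X$, and $1,X,1,X,\dots$ is a backward orbit. The perturbation $s$ creates backward orbits only inside a finite region, where they must repeat.
\end{example}

So the maps $f+s$ have infinite forward orbits (take $f=X$, $s=0$) and no non-singular strings. It remains to find a $p$-group $G$ whose socle resembles $V$ and whose endomorphisms induce on the socle only maps of this form. There are three steps.

\emph{Heights give continuity.} Every linear map on $V$ is an endomorphism of the group $V$. In a group with elements of unbounded order, endomorphisms preserve the chain $G[p]\cap p^mG$ of subspaces of the socle, so they are continuous for the topology it defines. In Section~\ref{sec:socle} we realize suitable dense subspaces $U$ of a compact metrizable group $P$ as socles, in such a way that this topology is the one induced by $P$.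

\emph{Diagonalization.} There are only $\mathfrak c$ continuous linear maps $P\to P$. In Section~\ref{sec:rigid} we list those that are not of the form $f+s$ and choose $U$ so that none of them maps $U$ into $U$.

\emph{Dynamics.} The socle $U$ is not $\mathbb F_p[X]$. It is an extension of a torsion $\mathbb F_p[X]$-module by a free module of infinite rank, so the degree argument must be replaced by module theory. Moreover, a string in $G$ need not lie in the socle. Section~\ref{sec:dynamics} deals with both points.

\section{Groups with a prescribed socle}\label{sec:socle}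

By Proposition~\ref{prop:shifts}, $G$ may contain only finitely many independent cyclic summands of each order $p^n$. We therefore start from finite groups $B_n$, each a direct sum of copies of $\mathbb Z(p^n)$, with an action of $X$. The action on the socles $B_n[p]$ should be such that no non-zero polynomial kills infinitely many of them, since we want elements of $\prod_nB_n[p]$ that generate free $\mathbb F_p[X]$-modules. This leads to the following choice.

Fix distinct monic irreducible polynomials $\pi_1,\pi_2,\dots\in\mathbb F_p[X]$ and monic lifts $\Pi_n\in\mathbb Z[X]$ with $\deg\Pi_n=\deg\pi_n$. Put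
\[
B_n=(\mathbb Z/p^n)[X]/(\Pi_n),\qquad B=\bigoplus_{n\ge1}B_n,\qquad \bar B=\text{torsion subgroup of }\prod_{n\ge1}B_n .
\]
These are $\mathbb Z[X]$-modules, and $\bar B$ consists of the sequences killed by a single power of $p$. As $\Pi_n$ is monic, $B_n$ is a free $\mathbb Z/p^n$-module of rank $\deg\pi_n$. Hence $F_n:=B_n[p]$ equals $p^{n-1}B_n$, and multiplication by $p^{n-1}$ induces an isomorphism of $\mathbb F_p[X]$-modules from the field $B_n/pB_n=\mathbb F_p[X]/(\pi_n)$ onto $F_n$. A polynomial $f\in\mathbb F_p[X]$ therefore acts on $F_n$ as $0$ if $\pi_n\mid f$ and bijectively otherwise. Let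
\[
P=\bar B[p]=\prod_nF_n,\qquad S=B[p]=\bigoplus_nF_n,\qquad P_m=\prod_{n>m}F_n\subseteq P .
\]
With the product topology, $P$ is a compact metrizable group of cardinality $\mathfrak c$. The cosets of the open subgroups $P_m$ form a basis of clopen sets, each $f\in\mathbb F_p[X]$ acts continuously, and $S$ is a countable dense subgroup.

\begin{lemma}\label{lem:setup}
\begin{enumerate}
\item[(a)] If $0\ne f\in\mathbb F_p[X]$, then $f$ is bijective on $F_n$ for all but finitely many $n$, and the kernel of $f$ on $P$ is finite.
\item[(b)] $P\cap p^m\bar B=P_m$ for all $m\ge0$.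
\item[(c)] $\bigcap_mp^m\bar B=0$, and $B$ is pure in $\bar B$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Only finitely many of the distinct irreducible polynomials $\pi_n$ divide $f$, and the kernel is the product of the corresponding $F_n$.

(b) Since $p^mB_n=0$ for $n\le m$, elements of $p^m\bar B$ have zero components in $B_1,\dots,B_m$. Conversely, an element of $P_m$ has the form $u=(p^{n-1}v_n)_{n>m}$ with $v_n\in B_n$, and $u=p^mw$ for $w=(p^{n-1-m}v_n)_{n>m}$, which lies in $\bar B$ because $p^{m+1}w=0$.

(c) The first claim holds because the $n$-th component of an element of $p^n\bar B$ vanishes. If $b=p^mc$ with $b\in B$ and $c\in\bar B$, replace by $0$ the components of $c$ outside the support of $b$; the result $c'$ lies in $B$ and $b=p^mc'$.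
\end{proof}

Part (b) says that the topology of $P$ is defined by divisibility in $\bar B$. For a subgroup $G$ of $\bar B$ with socle $U$, the same will hold with divisibility in $G$ provided $G$ is pure. To obtain purity we adjoin to $B$, for each generator $u$ of $U$, a chain of successive $p$-th roots of $u$ modulo $B$.

\begin{proposition}\label{prop:realize}
Let $U$ be an $\mathbb F_p[X]$-submodule of $P$ containing $S$ such that $U/S$ is free over $\mathbb F_p[X]$. Then there is a pure subgroup $G$ of $\bar B$ that is a $\mathbb Z[X]$-submodule, contains $B$, and satisfies $G[p]=U$.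
\end{proposition}

\begin{proof}
Let $u_\alpha=(p^{n-1}v_{\alpha,n})_{n\geq 1}\in U$ ($\alpha\in I$) map to a basis of $U/S$. For $k\ge1$ let $b_\alpha^{(k)}$ have $n$-th component $p^{n-k}v_{\alpha,n}$ for $n\ge k$ and $0$ for $n<k$. Then $p^kb_\alpha^{(k)}=0$, so $b^{(k)}_\alpha\in\bar B$. Also $b_\alpha^{(1)}=u_\alpha$, and $pb_\alpha^{(k+1)}$ differs from $b_\alpha^{(k)}$ only in the $k$-th component, so
\begin{equation}\label{eq:roots}
p\,b_\alpha^{(k+1)}\equiv b_\alpha^{(k)}\pmod B .
\end{equation}
Put $G=B+\sum_{\alpha,k}\mathbb Z[X]\,b_\alpha^{(k)}$. Then $U\subseteq G[p]$, and \eqref{eq:roots} gives $G=pG+B$, hence $G=p^mG+B$ for all $m$.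

\emph{Purity.} Let $g\in G\cap p^m\bar B$ and write $g=p^mg'+b$ with $g'\in G$, $b\in B$. Then $b\in B\cap p^m\bar B=p^mB$ by Lemma~\ref{lem:setup}(c), so $g\in p^mG$.

\emph{The socle.} Let $g\in G[p]$. By \eqref{eq:roots} we may write $g\equiv\sum_\alpha r_\alpha b_\alpha^{(k)}\pmod B$, a finite sum with $r_\alpha\in\mathbb Z[X]$ and one common $k$. Suppose $k\ge2$. Then $0=p^{k-1}g\equiv\sum_\alpha r_\alpha u_\alpha\pmod B$, so $\sum_\alpha r_\alpha u_\alpha\in B\cap P=S$. Since the $u_\alpha$ are independent modulo $S$, each $r_\alpha$ is $0$ in $\mathbb F_p[X]$, say $r_\alpha=pr'_\alpha$, and then $g\equiv\sum_\alpha r'_\alpha b_\alpha^{(k-1)}\pmod B$. Repeating this we reach $k=1$, that is, $g=u+b$ with $u\in U$ and $b\in B$. Then $pb=0$, so $b\in S\subseteq U$ and $g\in U$.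
\end{proof}

We say that a group $G$ with the properties in Proposition~\ref{prop:realize} \emph{realizes} $U$. It is separable by Lemma~\ref{lem:setup}(c), and $|G|\le|\bar B|=\mathfrak c$.

\begin{example}\label{ex:extremes}
Identify $F_n$ with $\mathbb F_p[X]/(\pi_n)$.

(a) The group $B$ realizes $U=S$. Multiplication by $X$ has only finite orbits on $B$, and $\operatorname{ns}(B)\ne0$ by Proposition~\ref{prop:shifts}.

(b) Let $u=(1,1,1,\dots)\in P$ and $U=S+\mathbb F_p[X]u$. If $fu\in S$, then $\pi_n\mid f$ for almost all $n$, so $f=0$. Thus $U/S\cong\mathbb F_p[X]$ is the module of Example~\ref{ex:model}, and the roots adjoined in the proof above are $b^{(k)}=(p^{n-k})_{n\ge k}$. The resulting group has the infinite orbit $u,Xu,X^2u,\dots$, but it is countable, so by Theorem~\ref{thm:sharp}(C) some other endomorphism has a non-singular string.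

(c) The socle of $\bar B$ is all of $P$. On $P'=\prod_{\pi_n\ne X}F_n$ the map $X$ is bijective. The element of $P'$ with all components $1$ is killed by no non-zero polynomial, so it has infinite orbit, and multiplication by $X$ itself has a non-singular string. Here $P=XP+S$, so $P/S$ is not free. Freeness of $U/S$ is what forbids unlimited division by $X$.
\end{example}

So $U$ must lie strictly between $S$ and $P$, and it must be uncountable. The next lemma restricts the action of homomorphisms on socles.

\begin{lemma}\label{lem:continuous}
Let $G$ realize $U$ and let $G'$ realize $U'$. For every group homomorphism $\psi:G\to G'$, the restriction $\psi|_U:U\to U'$ extends to a continuous $\mathbb F_p$-linear map $\theta:P\to P$.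
\end{lemma}

\begin{proof}
By purity and Lemma~\ref{lem:setup}(b), $U\cap P_m=U\cap p^mG$. Hence $\psi(U\cap P_m)\subseteq U'\cap p^mG'\subseteq P_m$. For $x\in P$ let $x^{(m)}\in S\subseteq U$ be obtained from $x$ by replacing the components of index greater than $m$ by $0$, and define the $m$-th component of $\theta(x)$ to be the $m$-th component of $\psi(x^{(m)})$. Then $\theta$ is linear, and it is continuous since each component of $\theta(x)$ depends on finitely many components of $x$. For $u\in U$ we have $u-u^{(m)}\in U\cap P_m$, so $\psi(u)$ and $\psi(u^{(m)})$ have the same $m$-th component. Thus $\theta(u)=\psi(u)$.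
\end{proof}

\section{A rigid socle}\label{sec:rigid}

Call a continuous linear map $\theta:P\to P$ \emph{almost polynomial} if $\theta-f$ has finite image for some $f\in\mathbb F_p[X]$. Let $\Theta$ be the set of continuous linear maps $P\to P$ that are not almost polynomial. A continuous map is determined by its values on the countable dense set $S$, so $|\Theta|\le\mathfrak c^{\aleph_0}=\mathfrak c$. The set $\Theta$ is not empty: let $e$ be the projection onto $\prod_{n\text{ even}}F_n$. For $f\neq0$, the map $e-f$ acts as $-f$ on $F_n$ for odd $n$, bijectively for almost all such $n$, so its image is infinite; and for $f=0$ the image of $e$ itself is infinite.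

We shall attach to each $\theta\in\Theta$ a generator $u$ of $U$ with $\theta(u)\notin U$. At a given stage of the recursion, fewer than $\mathfrak c$ elements $v$ have been put into $U$, and $u$ must avoid the solution sets of the equations $(\theta-f)(u)=v$. These are cosets of the countably many closed subgroups $\ker(\theta-f)$, each of infinite index. The Baire category theorem lets us avoid countably many such cosets, but there may be uncountably many. We use instead a set of size $\mathfrak c$ from which each coset removes at most one point.

\begin{lemma}\label{lem:cantor}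
Let $K_1,K_2,\dots$ be closed subgroups of infinite index in $P$. There is a set $C\subseteq P$ with $|C|=\mathfrak c$ that meets every coset of every $K_i$ in at most one point.
\end{lemma}

\begin{proof}
We need $x-y\notin\bigcup_iK_i$ for distinct $x,y\in C$. A subgroup with non-empty interior is a union of translates of an open set, hence open, hence of finite index in the compact group $P$. So each $K_i$ is closed with empty interior, and so is the finite union $Z_n=K_1\cup\dots\cup K_n$.

We construct non-empty clopen sets $C_\sigma$ for $\sigma\in\{0,1\}^n$, $n\ge0$, such that $C_{\sigma0},C_{\sigma1}\subseteq C_\sigma$ and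
\[
(C_\sigma-C_\rho)\cap Z_n=\emptyset\quad\text{for distinct }\sigma,\rho\in\{0,1\}^n,\ n\ge1 .
\]
Let $C_\emptyset=P$. Given level $n-1$, start with $C_{\sigma0}=C_{\sigma1}=C_\sigma$ and treat the finitely many ordered pairs $(\sigma,\rho)$ of distinct words of length $n$ one after another. The set $C_\sigma-C_\rho$ is non-empty and open, so there are $x\in C_\sigma$ and $y\in C_\rho$ with $x-y\notin Z_n$. As $Z_n$ is closed, there is $m$ with $(x-y+P_m)\cap Z_n=\emptyset$. Replace $C_\sigma$ by $C_\sigma\cap(x+P_m)$ and $C_\rho$ by $C_\rho\cap(y+P_m)$. Shrinking does not disturb the pairs already treated.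

For each $\eta\in\{0,1\}^{\mathbb N}$ the clopen sets attached to the initial segments of $\eta$ decrease, so by compactness they have a common point $x_\eta$. If $\eta\ne\eta'$, their initial segments of length $n$ differ for all large $n$, so $x_\eta-x_{\eta'}\notin Z_n$ for all large $n$. Hence $x_\eta-x_{\eta'}\notin\bigcup_iK_i$; in particular $x_\eta\ne x_{\eta'}$. Let $C=\{x_\eta:\eta\in\{0,1\}^{\mathbb N}\}$.
\end{proof}

We regard $\mathfrak c$ as an initial ordinal, so that $|\alpha|<\mathfrak c$ for every $\alpha<\mathfrak c$. Since $1\le|\Theta|\le\mathfrak c$, the set $\Theta$ can be enumerated with index set $\mathfrak c$ if repetitions are allowed.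

\begin{proposition}\label{prop:recursion}
Let $(\theta_\alpha)_{\alpha<\mathfrak c}$ be any enumeration of $\Theta$, possibly with repetitions. There are $u_\alpha\in P$ $(\alpha<\mathfrak c)$ such that $U=S+\sum_{\alpha<\mathfrak c}\mathbb F_p[X]u_\alpha$ satisfies:
\begin{enumerate}
\item[(a)] $U/S$ is a free $\mathbb F_p[X]$-module with basis the family $(u_\alpha+S)_{\alpha<\mathfrak c}$;
\item[(b)] $\theta_\alpha(u_\alpha)\notin U$ for every $\alpha<\mathfrak c$.
\end{enumerate}
\end{proposition}

\begin{proof}
Suppose that $u_\beta$ has been chosen for $\beta<\alpha$. Put $w_\beta=\theta_\beta(u_\beta)$ and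
\[
U_\alpha=S+\sum_{\beta<\alpha}\mathbb F_p[X]u_\beta,\qquad U'_\alpha=U_\alpha+\sum_{\beta<\alpha}\mathbb F_p[X]w_\beta .
\]
Both sets have cardinality at most $\kappa=|\alpha|+\aleph_0<\mathfrak c$. We choose $u=u_\alpha$ such that
\begin{enumerate}
\item[(1)] $fu\notin U'_\alpha$ for all $0\ne f\in\mathbb F_p[X]$;
\item[(2)] $(\theta_\alpha-f)(u)\notin U_\alpha$ for all $f\in\mathbb F_p[X]$.
\end{enumerate}
Condition (2) puts $w_\alpha$ outside the module built so far; condition (1) makes $u_\alpha$ independent of the earlier generators and keeps the earlier $w_\beta$ outside.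

For $f\neq0$ and $v\in U_\alpha'$ the equation $fu=v$ has finitely many solutions by Lemma~\ref{lem:setup}(a), so at most $\kappa$ points of $P$ violate (1). For each $f$ the subgroup $K_f=\ker(\theta_\alpha-f)$ is closed, and it has infinite index because $\theta_\alpha-f$ has infinite image. Let $C$ be given by Lemma~\ref{lem:cantor} for the countable family $(K_f)_f$. For each $f$ and each $v\in U_\alpha$, the set $(\theta_\alpha-f)^{-1}(v)$ is empty or a coset of $K_f$, so it contains at most one point of $C$. Hence at most $\kappa$ points of $C$ violate (2), and $u_\alpha$ can be chosen in $C$.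

(a) Suppose that a finite sum $\sum_\beta f_\beta u_\beta$ lies in $S$ with some $f_\beta\neq0$, and let $\alpha$ be the largest index with $f_\alpha\ne0$. Then $f_\alpha u_\alpha\in U_\alpha$, contrary to (1).

(b) If $w_\alpha=v+fu_\alpha$ with $v\in U_\alpha$, then $(\theta_\alpha-f)(u_\alpha)\in U_\alpha$, contrary to (2). So $w_\alpha\notin U_{\alpha+1}$. Suppose $w_\alpha\in U=\bigcup_{\delta<\mathfrak c}U_\delta$, and let $\delta$ be least with $w_\alpha\in U_\delta$. Then $\delta>\alpha+1$, and $\delta$ is not a limit ordinal since $U_\delta=\bigcup_{\gamma<\delta}U_\gamma$ at limits. So $\delta=\gamma+1$ with $\gamma>\alpha$, and $w_\alpha=v+fu_\gamma$ with $v\in U_\gamma$ and $f\ne0$. Then $fu_\gamma=w_\alpha-v\in U'_\gamma$, contrary to (1) at stage $\gamma$.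
\end{proof}

\begin{definition}\label{def:rigid}
An $\mathbb F_p[X]$-submodule $U$ of $P$ is \emph{rigid} if
\begin{enumerate}
\item[(U1)] $S\subseteq U$ and $U/S$ is a free $\mathbb F_p[X]$-module of infinite rank;
\item[(U2)] every continuous linear $\theta:P\to P$ with $\theta(U)\subseteq U$ is almost polynomial.
\end{enumerate}
\end{definition}

The module $U$ of Proposition~\ref{prop:recursion} is rigid and has cardinality $\mathfrak c$: (U1) is part (a), and every $\theta\in\Theta$ is some $\theta_\alpha$, which moves $u_\alpha$ out of $U$ by part (b).

\section{Dynamics on a group with rigid socle}\label{sec:dynamics}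

\begin{theorem}\label{thm:rigid}
Let $U$ be rigid and let $G$ realize $U$. Then multiplication by $X$ on $G$ has infinite entropy, and $\operatorname{ns}(G)=0$.
\end{theorem}

Theorem~\ref{thm:main} follows: a group $G$ realizing the module $U$ of Proposition~\ref{prop:recursion} exists by Proposition~\ref{prop:realize}, is separable, and satisfies $\mathfrak c=|U|\le|G|\le\mathfrak c$.

\subsection*{Entropy}
Let $\xi\in\operatorname{End}(G)$ be multiplication by $X$ and let $m\ge1$. Since $U/S$ has infinite rank, there are $u_1,\dots,u_m\in U$ that are $\mathbb F_p[X]$-independent modulo $S$. For $F=\sum_i\mathbb F_pu_i$, the group $T_n(\xi,F)$ has the $\mathbb F_p$-basis $X^ju_i$ ($1\le i\le m$, $0\le j<n$), so its order is $p^{mn}$ and $H(\xi,F)=m\log p$. Hence $\operatorname{ent}(\xi)=\infty$. This is the only place where the infinite rank in (U1) is used.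

\subsection*{The action on the socle}
For the rest of the section fix $\phi\in\operatorname{End}(G)$ and $\tau=\tau(\phi)$. By Lemma~\ref{lem:tau}(e) we must show that every backward orbit of $\phi$ starts in $\tau$. By Lemma~\ref{lem:continuous} and (U2) there is $f\in\mathbb F_p[X]$ such that
\[
s:=\phi|_U-f \quad\text{has finite image}\quad E:=s(U)\subseteq U .
\]
If $f$ is constant, then $\mathbb F_pu+E$ is finite and $\phi$-invariant for each $u\in U$, so $U\subseteq\tau$, and $G=\tau$ by Lemma~\ref{lem:tau}(d). \emph{From now on $\deg f=d\ge1$.}

The space $U$ is an $\mathbb F_p[T]$-module in two ways: as an \emph{$f$-module}, with $T$ acting as $f$, and as a \emph{$\phi$-module}, with $T$ acting as $\phi$. By Lemma~\ref{lem:tau}(a),(c), the torsion submodule of the $\phi$-module $U$ is $U\cap\tau$. We use two standard facts about $\mathbb F_p[T]$-modules.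
\begin{enumerate}
\item[(M1)] A finitely generated module is the direct sum of a free module and its torsion submodule, and the latter is finite.
\item[(M2)] If $L$ is free, then $\bigcap_mT^mL=0$. Hence, if $M$ is the direct sum of a free module and a torsion module, every element of $\bigcap_mT^mM$ is torsion.
\end{enumerate}
Finiteness in (M1) holds because $\mathbb F_p[T]/(h)$ is finite for $h\ne0$. Fact (M2) replaces the degree argument of Example~\ref{ex:model}: the first term of a backward orbit of $T$ lies in $\bigcap_mT^mM$.

The $f$-module structure is known. Since $d\ge1$, the map $T\mapsto f$ is an isomorphism $\mathbb F_p[T]\to\mathbb F_p[f]$, and $\mathbb F_p[X]$ is free over $\mathbb F_p[f]$ with basis $1,X,\dots,X^{d-1}$ (division with remainder by $f$). So $U/S$ is a free $f$-module. Every element of $S$ lies in a finite submodule $F_1\oplus\dots\oplus F_n$, so $S$ is a torsion $f$-module. The $\phi$-module structure is the one we need, and it is not known, because $s$ need not commute with $f$. To compare the two we factor out the smallest $f$-submodule containing the image of $s$, namely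
\[
N=\sum_{i\ge0}f^iE .
\]

\begin{lemma}\label{lem:N}
$N$ is a finitely generated $f$-module. It is $\phi$-invariant, $\phi$ and $f$ induce the same map on $U/N$, and $N$ is generated by $E$ also as a $\phi$-module.
\end{lemma}

\begin{proof}
The finite set $E$ generates $N$ as an $f$-module by definition. For $u\in U$ we have $\phi(u)-fu=s(u)\in E\subseteq N$; this gives $\phi(N)\subseteq N$ and the equality of the induced maps. Let $N'=\sum_i\phi^iE\subseteq N$ and $N_m=\sum_{i\le m}f^iE$. Then $N_0=E\subseteq N'$, and from $fy=\phi(y)-s(y)$ we get $N_{m+1}=E+fN_m\subseteq E+\phi N_m$. By induction $N_m\subseteq N'$ for all $m$, so $N=N'$.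
\end{proof}

Thus outside $N$ we may compute with $f$, and inside $N$ we have (M1) for $\phi$.

\begin{lemma}\label{lem:quot}
The $f$-module $U/(N+S)$ is the direct sum of a free module and a finite torsion module.
\end{lemma}

\begin{proof}
The submodule $(N+S)/S$ of the free module $U/S$ is finitely generated, so it lies in the span $L$ of finitely many basis elements. Let $L'$ be the span of the remaining ones. Then $U/(N+S)\cong M\oplus L'$ with $M=L/((N+S)/S)$ finitely generated. Apply (M1) to $M$.
\end{proof}

A backward orbit that starts in $N$ may leave $N$, and then finite generation of $N$ says nothing about it. It cannot leave the set of elements that eventually enter $N$,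
\[
N^*=\{u\in U:\phi^m(u)\in N\text{ for some }m\}=\{u\in U:f^mu\in N\text{ for some }m\},
\]
where the equality holds by Lemma~\ref{lem:N}. This is a $\phi$-invariant subspace containing $N$, and it plays the role of the polynomials of small degree in Example~\ref{ex:model}.

\begin{lemma}\label{lem:Q}
$N^*/N$ is finite. Hence $N^*$ is a finitely generated $\phi$-module.
\end{lemma}

\begin{proof}
The image of $N^*$ in $U/(N+S)$ consists of $f$-torsion elements, so it is finite by Lemma~\ref{lem:quot}. The kernel of $N^*/N\to U/(N+S)$ consists of the classes $z+N$ with $z\in S\cap N^*$, so it suffices to show that $S\cap N^*$ is finite. The set $N\cap S$ lies in the torsion submodule of the finitely generated $f$-module $N$, so it is finite by (M1). By Lemma~\ref{lem:setup}(a) there is $n_0$ such that $N\cap S\subseteq\bigoplus_{n\le n_0}F_n$ and $f$ is bijective on $F_n$ for $n>n_0$. Let $z\in S\cap N^*$, say $f^mz\in N$. Then $f^mz\in N\cap S$, so the components of $f^mz$ of index $n>n_0$ vanish, and therefore so do those of $z$. Thus $S\cap N^*\subseteq\bigoplus_{n\le n_0}F_n$. The last statement follows with Lemma~\ref{lem:N}: $N^*$ is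 generated by $E$ and representatives of the finitely many cosets of $N$.
\end{proof}

\begin{lemma}\label{lem:socle-orbit}
If $(z_n)$ is a backward orbit of $\phi$ with all $z_n\in U$, then $z_0\in\tau$.
\end{lemma}

\begin{proof}
We first move the orbit so that it starts in $N$. Modulo $N+S$ we have $z_0=\phi^m(z_m)\equiv f^mz_m$ for every $m$. By Lemma~\ref{lem:quot} and (M2), the class of $z_0$ in $U/(N+S)$ is $f$-torsion: $h_1(f)z_0=y+z$ with $h_1\ne0$, $y\in N$, $z\in S$. Choose $h_2\ne0$ with $h_2(f)z=0$ and put $h=h_2h_1$. Then $h(f)z_0\in N$, hence $h(\phi)z_0\in N$ by Lemma~\ref{lem:N}.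

Let $v_n=h(\phi)z_n\in U$. This is a backward orbit with $v_0\in N$. Since $\phi^n(v_n)=v_0\in N$, all $v_n$ lie in $N^*$, so $v_0\in\bigcap_m\phi^mN^*$. By Lemma~\ref{lem:Q}, (M1) and (M2), $v_0$ is $\phi$-torsion, that is, $v_0\in\tau$. Lemma~\ref{lem:tau}(c) gives $z_0\in\tau$.
\end{proof}

\subsection*{From the socle to the group}
A backward orbit can be modified so that its first term lies in the socle, but this does not by itself place the later terms there: multiplication by $p$ on $\mathbb Z(p^\infty)$ has backward orbits with $z_n$ of order $p^{n+1}$. If $pz_0=0$, then $(pz_n)$ is a backward orbit starting at $0$, so the obstruction lies in the subgroup $K=\bigcup_n\ker\phi^n$ of $G$.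

\begin{lemma}\label{lem:K}
$K$ is finite.
\end{lemma}

\begin{proof}
If $u\in K[p]=K\cap U$, then $\phi^n(u)=0\in N$ for some $n$, so $u$ is a torsion element of the finitely generated $\phi$-module $N^*$. By (M1), $K[p]$ is finite. Since $G$ is separable, each of the finitely many non-zero elements of $K[p]$ lies outside $p^mG$ for large $m$, so $K[p]\cap p^mG=0$ for some $m$. Then $(p^mK)[p]=0$, and a $p$-group with zero socle is zero, so $p^mK=0$. Multiplication by $p^{i-1}$ embeds $K[p^i]/K[p^{i-1}]$ in $K[p]$, so $|K|=|K[p^m]|\le|K[p]|^m$.
\end{proof}

Separability is needed here: in the example $\mathbb Z(p^\infty)$ above, $K[p]$ is finite and $K$ is the whole group.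

\begin{proof}[End of the proof of Theorem~\ref{thm:rigid}]
Suppose that $(x_n)$ is a backward orbit of $\phi$ with $x_0\notin\tau$. As $p^kx_0=0\in\tau$ for large $k$, there is a largest $k\geq 0$ with $p^kx_0\notin\tau$. Let $y_n=p^kx_n$, so that $y_0\notin\tau$ and $py_0\in\tau$. Choose $j<l$ with $(\phi^l-\phi^j)py_0=0$ and put $z_n=(\phi^l-\phi^j)y_n$. Then $(z_n)$ is a backward orbit, $pz_0=0$, and $z_0\notin\tau$ by Lemma~\ref{lem:tau}(b). From $\phi^n(pz_n)=pz_0=0$ we get $pz_n\in K$ for all $n$. Since $K$ is finite, $\phi^rK=0$ for some $r$, and therefore $pz_n=\phi^r(pz_{n+r})=0$. So all $z_n$ lie in $U$, and Lemma~\ref{lem:socle-orbit} gives $z_0\in\tau$, a contradiction.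
\end{proof}

\section{Many non-isomorphic examples}\label{sec:many}

To prove Theorem~\ref{thm:sharp}(A) we run the recursion once, treating each $\theta\in\Theta$ many times, and then keep only some of the generators. Property (b) of Proposition~\ref{prop:recursion} excludes $\theta_\alpha(u_\alpha)$ from the largest module $U$, so it controls maps between different submodules as well.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}\textup{(A)}]
Since $|\Theta\times\mathfrak c\times\mathfrak c|=\mathfrak c$, there is a bijection $\alpha\mapsto(\theta_\alpha,\lambda(\alpha),\mu(\alpha))$ from $\mathfrak c$ onto $\Theta\times\mathfrak c\times\mathfrak c$. For every $\theta\in\Theta$ and every label $y<\mathfrak c$ there are $\mathfrak c$ many $\alpha$ with $\theta_\alpha=\theta$ and $\lambda(\alpha)=y$. Take $(u_\alpha)$ and $U$ from Proposition~\ref{prop:recursion} for this enumeration. For $\emptyset\ne Y\subseteq\mathfrak c$ put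
\[
U_Y=S+\sum_{\lambda(\alpha)\in Y}\mathbb F_p[X]u_\alpha\subseteq U .
\]
Then $U_Y/S$ is free of rank $\mathfrak c$. Given $\theta\in\Theta$, there is $\alpha$ with $\lambda(\alpha)\in Y$ and $\theta_\alpha=\theta$, and then $u_\alpha\in U_Y$ and $\theta(u_\alpha)\notin U$. Hence
\begin{equation}\label{eq:star}
\text{every continuous linear }\theta:P\to P\text{ with }\theta(U_Y)\subseteq U\text{ is almost polynomial.}
\end{equation}
In particular $U_Y$ is rigid. Let $G_Y$ realize $U_Y$. It is separable of cardinality $\mathfrak c$, and Theorem~\ref{thm:rigid} applies to it. There are $2^{\mathfrak c}$ sets $Y$, so it remains to show that $G_Y\cong G_{Y'}$ implies $Y=Y'$.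

Let $\psi:G_Y\to G_{Y'}$ be an isomorphism. By Lemma~\ref{lem:continuous}, $\psi|_{U_Y}$ extends to a continuous linear $\theta$ with $\theta(U_Y)\subseteq U_{Y'}\subseteq U$. By \eqref{eq:star}, $\theta=f+s$ with $s$ of finite image, and $f\ne0$ because $\theta$ is injective on the infinite set $U_Y$. Suppose $y\in Y\setminus Y'$, and consider the infinitely many $\alpha$ with $\lambda(\alpha)=y$. For these, $fu_\alpha\equiv-s(u_\alpha)\pmod{U_{Y'}}$, so the elements $fu_\alpha$ lie in finitely many cosets of $U_{Y'}$. But $U/U_{Y'}$ is free on the classes of the $u_\beta$ with $\lambda(\beta)\notin Y'$, so $f(u_\alpha-u_{\alpha'})\notin U_{Y'}$ for $\alpha\ne\alpha'$ with label $y$. This is a contradiction. Thus $Y\subseteq Y'$, and the same argument for $\psi^{-1}$ gives $Y'\subseteq Y$.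
\end{proof}

\section{The structure of $p$-groups with $\operatorname{ns}(G)=0$}\label{sec:structure}

We recall the standard structure theory. A group $D$ is \emph{divisible} if $nD=D$ for all $n\ge1$, and a group is \emph{reduced} if its only divisible subgroup is $0$. Every group is $D\oplus R$ with $D$ divisible and $R$ reduced, and a divisible $p$-group is a direct sum of copies of $\mathbb Z(p^\infty)$. A $p$-group is \emph{bounded} if it is killed by some $p^m$; a bounded group is a direct sum of cyclic groups, and a bounded pure subgroup is a direct summand \cite[Thm 27.5]{FuchsI}. A \emph{basic subgroup} of a $p$-group $R$ is a pure subgroup $B_R$ that is a direct sum of cyclic groups and has divisible quotient $R/B_R$; every $p$-group has one. The \emph{Ulm--Kaplansky invariants of finite index} are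
\[
f_n(R)=\dim_{\mathbb F_p}\,(p^nR)[p]\big/(p^{n+1}R)[p]\qquad(n\in\mathbb N),
\]
and $f_n(R)$ is the number of summands $\mathbb Z(p^{n+1})$ in a decomposition of $B_R$ into cyclic groups. For the groups constructed in the proof of Proposition~\ref{prop:realize}, $B$ is a basic subgroup and $f_{n-1}(G)=\deg\pi_n$.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}\textup{(B)}]
Let $\operatorname{ns}(G)=0$ and $G=D\oplus R$ as above. By Proposition~\ref{prop:shifts}, $D\cong\mathbb Z(p^\infty)^k$ with $k<\infty$, and $G$ has no direct summand that is an infinite direct sum of non-zero cyclic groups.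

Let $B_R$ be a basic subgroup of $R$ and let $C_n$ be the sum of its cyclic summands of order $p^{n+1}$. Then $C_n$ is a direct summand of $B_R$, hence pure in $B_R$, and $B_R$ is pure in $R$; so $C_n$ is a bounded pure subgroup of $R$, and thus a direct summand of $R$ and of $G$. Therefore $C_n$ is finite, that is, $f_n(R)<\infty$. It follows that $B_R=\bigoplus_nC_n$ is countable.

To bound $|R|$ we bound the divisible group $R/B_R$ by counting homomorphisms from $\mathbb Z(p^\infty)$. Images of $\mathbb Z(p^\infty)$ are divisible, so $\operatorname{Hom}(\mathbb Z(p^\infty),R)=0$, and the exact sequence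
\[
\operatorname{Hom}(\mathbb Z(p^\infty),R)\to\operatorname{Hom}(\mathbb Z(p^\infty),R/B_R)\to\operatorname{Ext}(\mathbb Z(p^\infty),B_R)
\]
shows that the second map is injective. Choose a presentation $0\to\Lambda_1\to\Lambda_0\to\mathbb Z(p^\infty)\to0$ with $\Lambda_0,\Lambda_1$ countable free groups. Then $\operatorname{Ext}(\mathbb Z(p^\infty),B_R)$ is a quotient of $\operatorname{Hom}(\Lambda_1,B_R)$, which has cardinality at most $\aleph_0^{\aleph_0}=\mathfrak c$. Let $c_1,c_2,\dots$ generate $\mathbb Z(p^\infty)$ with $pc_1=0\neq c_1$ and $pc_{i+1}=c_i$. If $x\in R/B_R$ and $p^ix=0$ with $i\geq 1$, divisibility gives $x_i=x,x_{i+1},\dots$ with $px_{j+1}=x_j$, and $c_j\mapsto x_j$ ($j\ge i$) defines a homomorphism $\mathbb Z(p^\infty)\to R/B_R$ sending $c_i$ to $x$. So $|R/B_R|\le\aleph_0\cdot\mathfrak c=\mathfrak c$. Since $B_R$ and $D$ are countable, $|G|\le\mathfrak c$.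

Finally, a group of cardinality at most $\mathfrak c$ is isomorphic to a group on a subset of $\mathfrak c$, and its addition is a subset of $\mathfrak c^3$. So there are at most $2^{\mathfrak c}$ such groups up to isomorphism.
\end{proof}

For part (C) we need to find, in a countable unbounded reduced group $R$, an infinite direct sum of cyclic groups as a direct summand. A basic subgroup is such a sum but need not be a summand, and the theorem on bounded pure subgroups does not apply to it. We use the classification of countable reduced $p$-groups instead. Define the \emph{Ulm subgroups} by $R^0=R$, $R^{\sigma+1}=\bigcap_mp^mR^\sigma$, and $R^\sigma=\bigcap_{\sigma'<\sigma}R^{\sigma'}$ for limit ordinals $\sigma$; the \emph{Ulm factors} are $A_\sigma=R^\sigma/R^{\sigma+1}$. If $R^\sigma=R^{\sigma+1}$, then $R^\sigma$ is divisible. So for countable reduced $R$ the chain descends strictly until it reaches $0$ at a countable ordinal $\rho$, and $(A_\sigma)_{\sigma<\rho}$ is the \emph{Ulm sequence} of $R$. Its terms are non-zero and have two properties.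
\begin{enumerate}
\item[(Z1)] Each $A_\sigma$ is a countable direct sum of cyclic $p$-groups. Indeed $\bigcap_mp^mA_\sigma=0$, and a countable separable $p$-group is a direct sum of cyclic groups.
\item[(Z2)] $A_\sigma$ is unbounded whenever $\sigma+1<\rho$. Indeed, if $p^mA_\sigma=0$, then $p^mR^\sigma=R^{\sigma+1}=p^{m+1}R^\sigma$, so $R^{\sigma+1}$ is divisible, hence $0$.
\end{enumerate}
Zippin's theorem \cite[Thm 76.1]{FuchsII} states that every sequence $(A_\sigma)_{\sigma<\rho}$ of non-zero groups with $\rho$ countable and properties (Z1), (Z2) is the Ulm sequence of a countable reduced $p$-group. Ulm's theorem \cite[\S77]{FuchsII} states that two countable reduced $p$-groups with isomorphic Ulm factors are isomorphic.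

\begin{proof}[Proof of Theorem~\ref{thm:sharp}\textup{(C)}]
If $G\cong\mathbb Z(p^\infty)^k\oplus(\text{finite})$ with $k<\infty$, then each $G[p^i]$ is finite and invariant under every endomorphism $\phi$. So $\tau(\phi)=G$, and $\operatorname{ent}(G)=0$ by Lemma~\ref{lem:ent}. If $\operatorname{ent}(G)=0$, then $\operatorname{ns}(G)=0$ by Corollary~\ref{cor:ent-ns}. It remains to assume that $G$ is countable with $\operatorname{ns}(G)=0$, to write $G\cong\mathbb Z(p^\infty)^k\oplus R$ as in (B), and to show that $R$ is finite.

Suppose $R$ is infinite. If $R$ is bounded, it is an infinite direct sum of non-zero cyclic groups, contrary to (B). So $R$ is unbounded. Let $(A_\sigma)_{\sigma<\rho}$ be its Ulm sequence. The factor $A_0$ is unbounded: by (Z2) if $\rho>1$, and because $A_0=R$ if $\rho=1$. Decompose $A_0$ into cyclic groups and choose summands of strictly increasing orders $p^{n_1}<p^{n_2}<\cdots$. Let $A_0'$ be the sum of those with odd index, and $A_0''$ the sum of all other cyclic summands of $A_0$. Then $A_0=A_0'\oplus A_0''$ with both summands unbounded. Replacing $A_0$ by $A_0''$ in the Ulm sequence of $R$ preserves (Z1) and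 (Z2), so by Zippin's theorem the new sequence is the Ulm sequence of a countable reduced $p$-group $R''$. Ulm subgroups commute with finite direct sums, and $(A_0')^1=0$. Hence the countable reduced group $A_0'\oplus R''$ has Ulm factors $A_0'\oplus A_0''=A_0$ and $A_\sigma$ for $1\le\sigma<\rho$. By Ulm's theorem $R\cong A_0'\oplus R''$. So $G$ has a direct summand isomorphic to $A_0'$, an infinite direct sum of non-zero cyclic groups, contrary to (B).
\end{proof}

\begin{thebibliography}{9}

\bibitem{FuchsI} Fuchs, \emph{Infinite Abelian Groups} I.

\bibitem{FuchsII} Fuchs, \emph{Infinite Abelian Groups} II.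

\bibitem{GV} Anna Giordano Bruno, Simone Virili, \emph{String numbers of abelian groups}, arXiv:1006.5206 (2010).

\end{thebibliography}
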